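# Counting polynomial integrals of geodesic flows by curves on a surface of geodesics

## 1. A quadric whose points are geodesics

On the part $x\neq 0$ of $\mathbb C^2$ take the metric $g_0=x\,(dx^2+dy^2)$, with Hamiltonian $H=\dfrac{p_x^2+p_y^2}{2x}$. Its Hamiltonian vector field $X_H$ has $\dot x=p_x/x$, $\dot y=p_y/x$, $\dot p_x=-\partial_xH=H/x$, $\dot p_y=0$, so
$$x\,X_H=p_x\,\partial_x+p_y\,\partial_y+H\,\partial_{p_x}.$$
Consider
$$u_0=p_y^2,\qquad u_1=H,\qquad u_2=p_xp_y-yH,\qquad u_3=p_y(xp_y-yp_x)+\tfrac12y^2H .$$
All four are constant along the flow. For $u_0,u_1$ this is clear. For the others, $xX_H(u_2)=Hp_y-p_yH=0$ and $xX_H(u_3)=p_xp_y^2-p_yp_xp_y-yHp_y+yp_yH=0$. Since $2xH=p_x^2+p_y^2$,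
$$2u_1u_3=(p_x^2+p_y^2)p_y^2-2yHp_xp_y+y^2H^2=u_2^2+u_0^2 .$$

Now let $M$ be a small ball in $\{x\ne0\}$ and $Z=M\times\mathbb P^1$ the space of pairs (point, covector $\neq0$ up to scale). A point of $Z$ is a point of $M$ together with a direction, so exactly one lifted geodesic passes through it. We obtain a map
$$\varphi=(u_0:u_1:u_2:u_3):Z\to Q=\{2u_1u_3=u_2^2+u_0^2\}\subset\mathbb P^3$$
into a smooth quadric. It is defined everywhere, since $u_0=u_1=0$ gives $p_y=p_x=0$. It is constant on every lifted geodesic. On the fibre $\ell$ over $(x,y)$ the forms $u_0=p_y^2$, $2xu_1=p_x^2+p_y^2$, $u_2+yu_1=p_xp_y$ span all quadratic forms in $p$. So $\varphi$ embeds $\ell\cong\mathbb P^1$ as a smooth conic $\Gamma_{(x,y)}$. Substituting $p_xp_y=u_2+yu_1$ in $u_3$ shows that this conic lies in the plane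
$$u_3+y\,u_2+\tfrac12y^2u_1-x\,u_0=0, \tag{1}$$
hence is $Q$ intersected with this plane. Different points give different planes, so different conics, and the image of $\varphi$ is Zariski dense in $Q$. Two of these conics have intersection number $2$: "points of $M$" have become curves on $Q$ of self-intersection $2$.

The flat plane gives the same picture with another number. There $p_x,p_y,\mu=xp_y-yp_x$ are integrals, $\varphi=(p_x:p_y:\mu):Z\to\mathbb P^2$ is constant on geodesics, and the fibre over $(x,y)$ goes to the line $\mu=xp_y-yp_x$ in $\mathbb P^2$. The self-intersection is $1$.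

**What the map is for.** It turns polynomial integrals into sections of line bundles on a projective surface, and these can be counted by restriction to a curve. A polynomial of degree $k$ in the $u_i$ is an integral of degree $2k$ in the momenta, and it is a section of $\mathcal O_Q(k)$. On a conic $\Gamma\cong\mathbb P^1$ this bundle has degree $2k$, so the restricted sections form a space of dimension at most $2k+1$. Sections that vanish on $\Gamma$ are sections of $\mathcal O_Q(k-1)$. Repeating this, $h^0(\mathcal O_Q(k))\le(2k+1)+(2k-1)+\dots+1=(k+1)^2$, and the step $2$ is $\Gamma^2$. For the flat plane the step is $1$ and the sum is $(n+1)+n+\dots+1$. So the number of integrals is governed by the self-intersection of the curve that represents a point. The plan is to construct such a map for every metric with enough integrals, and to show that non-constant curvature forbids self-intersection $1$.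

## 2. The bound $([\frac n2]+1)^2$ and its small cases

Let $g$ be a smooth Riemannian metric on a connected surface $U$, $H=\frac12g^{ij}p_ip_j$, and $K$ the Gaussian curvature. A function $F$ on $T^*U$ is a *first integral* if $\{H,F\}=X_HF=0$. For $n\ge0$ let $\mathcal J_n(g)$ be the space of first integrals that are homogeneous polynomials of degree $n$ in the momenta with smooth coefficients, and $d_n(g)=\dim\mathcal J_n(g)$. Elements of $\mathcal J_1$ are Killing vector fields, read as linear functions of $p$. Always $H\in\mathcal J_2$. We write $[\frac n2]=\lfloor n/2\rfloor$. "$K\neq\mathrm{const}$" means that $K$ is not constant on any nonempty open subset of $U$.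

Two known facts come with the problem.

**Fact (i).** For $n\ge1$: $d_n(g)=\frac12(n+1)(n+2)$ if and only if $K=\mathrm{const}$. Otherwise $d_n(g)<\frac{n^2+3n}2$.

**Fact (ii).** If $d_2(g)=4$, then $d_{2k}(g)=d_{2k+1}(g)=(k+1)^2$ for all $k\ge0$. Such metrics with non-constant curvature exist, for example $g_0=x(dx^2+dy^2)$ on $x>0$.

The question is a conjecture in Boris Kruglikov, "Invariant characterization of Liouville metrics and polynomial integrals", arXiv:0709.0423 (2007): if $K\neq\mathrm{const}$, is $d_n(g)\le([\frac n2]+1)^2$, with equality for metrics with $d_2(g)=4$? The answer is yes.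

**Theorem A.** Let $g$ be a smooth Riemannian metric on a connected surface $U$ whose curvature $K$ is not constant on any open subset. Then $d_n(g)\le([\frac n2]+1)^2$ for all $n\ge0$. Equality holds for all $n$ when $d_2(g)=4$.

The second sentence is Fact (ii), so only the inequality needs proof. There is also a gap and rigidity statement, which Theorem A does not need.

**Theorem B.** For $n\ge2$ put $\gamma_3=4$, $\gamma_5=8$, and $\gamma_n=\big\lfloor\frac{(n+2)(n+3)}6\big\rfloor$ otherwise. Let $g$ be as in Theorem A. If $d_n(g)>\gamma_n$ for some $n\ge2$, then there is an open dense subset of $U$, each point of which has a connected neighbourhood on which $d_2=4$. Since $\gamma_n<([\frac n2]+1)^2$ for $n=2$ and all $n\ge4$, for each such $n$ equality in Theorem A forces $d_2=4$ locally, on an open dense set.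

Positive definiteness of $g$ is not used for the inequality or for Theorem B.

**Small cases.** For $n=0$: $X_HF=0$ with $F=F(x)$ says that $dF$ kills all vectors, so $d_0=1$. For $n=1$ we must show $d_1\le 1$.

**Lemma 1.** If $K$ is non-constant, $\dim\mathcal J_1\le1$ (also for holomorphic metrics).

*Proof.* Let $v\ne0,w$ be Killing fields. Isometries preserve $K$, so $v(K)=w(K)=0$. On a nonempty open set where $dK\ne0$ and $v\neq0$ the kernel of $dK$ is a line, so $w=fv$. Then $0=L_{fv}g=fL_vg+2\,df\odot v^\flat=2\,df\odot v^\flat$. A symmetric product of covectors vanishes only if a factor does, and $v^\flat\ne0$, so $df=0$. Thus $w=cv$ on an open set, hence everywhere, since an integral vanishing on an open set of a connected domain is zero (Lemma 3 below). $\square$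

For $n=2$ Fact (i) says $d_2<5$, which is the bound $4$. For $n=3$ Fact (i) gives only $d_3\le8$, while the claim is $d_3\le4$.

The metric $g_0$ attains the bounds. Its curvature is $-\frac1{2x}\Delta\ln x=\frac1{2x^3}$. Polynomials of degree $k$ in $u_0,\dots,u_3$ modulo multiples of the equation of $Q$ inject into $\mathcal J_{2k}$, because $\varphi(Z)$ is dense in $Q$. Their number is $\binom{k+3}3-\binom{k+1}3=(k+1)^2$. Multiplying by $p_y$ gives $(k+1)^2$ independent integrals of degree $2k+1$.

**The numbers $S_m(\delta)$.** For integers $m\ge1$ and $\delta$ put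
$$S_m(\delta)=\sum_{j\ge0}(\delta+1-jm)_+,\qquad a_+=\max(a,0).$$
This is the count of Section 1 with step $m$. It is non-decreasing in $\delta$ and non-increasing in $m$. We have $S_1(k)=\frac{(k+1)(k+2)}2$ and $S_2(2k)=(2k+1)+(2k-1)+\dots+1=(k+1)^2$. Moreover $S_3(n)=\lfloor\frac{(n+2)(n+3)}6\rfloor$. Indeed, write $n+1=3q+r$, $0\le r\le2$; then $S_3(n)=\sum_{i=0}^q(3i+r)=\frac{(q+1)(3q+2r)}2$. The number $\frac{(n+2)(n+3)}6=\frac{(3q+r+1)(3q+r+2)}6$ is $\frac{3q(q+1)}2+\frac13$ for $r=0$, $\frac{(q+1)(3q+2)}2$ for $r=1$, and $\frac{(q+1)(3q+4)}2$ for $r=2$.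

Note that for odd $n$ step $2$ is not enough: $S_2(2k+1)=(2k+2)+2k+\dots+2=(k+1)(k+2)>(k+1)^2$. For $n=3$ even step $3$ is not enough, since $S_3(3)=4+1=5>4$. So besides excluding step $1$ we need an argument for odd $n$.

## 3. Leading terms at a point, and why they cannot see curvature

The first thing one would try is to look at the lowest-order Taylor term of an integral at a point.

**Lemma 2.** Let $v_1,v_2$ be linearly independent linear forms in $p=(p_1,p_2)$, $v=(v_1,v_2)$, $x\wedge v=x^1v_2-x^2v_1$. Let $\Psi(x,p)$ be a polynomial, homogeneous of degree $\kappa$ in $x$ and of degree $a$ in $p$, with $v\cdot\partial_x\Psi=0$. Then $\Psi=c(p)(x\wedge v)^\kappa$ with $c$ a homogeneous polynomial of degree $a-\kappa$. In particular $\Psi=0$ if $\kappa>a$.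

*Proof.* Fix $p\ne0$; then $v(p)\neq0$. The polynomial $\Psi(\cdot,p)$ is constant along $v(p)$, so it is a function of $x\wedge v(p)$, and it is homogeneous of degree $\kappa$. Hence $\Psi=c(p)(x\wedge v)^\kappa$. Setting $x=(1,0)$ and $x=(0,1)$ shows that $cv_2^\kappa$ and $cv_1^\kappa$ are polynomials. Since $v_1,v_2$ are coprime, $c$ is a polynomial. $\square$

In coordinates centred at a point, let $F\in\mathcal J_n$ and let $F_\kappa$ be its lowest nonzero Taylor term in $x$. In $0=X_HF=v\cdot\partial_xF-\partial_xH\cdot\partial_pF$, with $v=g^{-1}p$, the terms of order $\kappa-1$ in $x$ give $v_0\cdot\partial_xF_\kappa=0$ with $v_0=g^{-1}(0)p$. By Lemma 2, $F_\kappa=c(p)(x\wedge v_0)^\kappa$, $\deg c=n-\kappa$, so for each $\kappa\le n$ there are at most $n-\kappa+1$ independent leading terms. Elements vanishing to order $>n$ are zero by Lemma 3 below. Hence $d_n\le\sum_{\kappa=0}^n(n-\kappa+1)=\frac{(n+1)(n+2)}2$.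

This is where the approach stops. The estimate uses only $g$ at one point, and for the flat metric it is exact, because the degree $n$ monomials in $p_x,p_y,xp_y-yp_x$ are independent. To improve it one would have to show that many of the leading terms $c(p)(x\wedge v_0)^\kappa$ do not occur when $K$ is non-constant. Already for $n=1$ the bound is $3$, while Lemma 1, which uses $dK$, gives $1$. The local count will nevertheless be used, in Lemma 6, to show that the geodesics have at most a two-dimensional field of algebraic coordinates.

**Lemma 3 (finite type).** Let $n\ge 1$. Near any point, the $F\in\mathcal J_n$ correspond to the solutions of a linear system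
$$\partial_is=A_is\ (i=1,2),\qquad Cs=0, \tag{2}$$
where $s$ is the vector of derivatives of order $\le n$ of the coefficients of $F$, and the entries of $A_i,C$ are rational over $\mathbb Q$ in the derivatives of the $g_{ij}$. In particular $F\in\mathcal J_n$ vanishes on a connected domain if its $n$-jet vanishes at one point, $d_n<\infty$, and restriction of integrals to smaller connected open sets is injective. The same holds for holomorphic metrics.

*Proof.* Differentiate $\{H,F\}=0$ $n$ times. This gives linear equations for the derivatives of order $n+1$ of the coefficients of $F$. Collect these derivatives at a point into a polynomial $\Psi(x,p)$ of degree $n+1$ in $x$ and $n$ in $p$; the symbol of the equations is $\Psi\mapsto v\cdot\partial_x\Psi$, $v=g^{-1}p$. It is injective by Lemma 2. Near a given point choose a maximal minor of the symbol matrix that does not vanish there. It gives a left inverse whose entries are rational over $\mathbb Q$ in the $g_{ij}$. So the derivatives of order $n+1$ are linear functions of those of order $\le n$. Together with the tautological equations saying that the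 $\partial_i$ of a derivative of order $<n$ is the corresponding derivative of one order more, this is $\partial_is=A_is$. Let $Cs=0$ be the equation $\{H,F\}=0$ itself. Conversely, if $s$ solves (2), the tautological equations say that $s$ is the $n$-jet of the $F$ formed by its order-zero entries, and $Cs=0$ says $F\in\mathcal J_n$. The zero set of $s$ is closed, and it is open because $s$ satisfies a linear ODE along every path. The remaining statements follow. $\square$

## 4. From smooth to holomorphic metrics

Projective geometry needs complex analytic objects, and a smooth metric has none. The bridge is purely algebraic: being an integral is a differential-algebraic relation over $\mathbb Q$, and such relations can be transported to meromorphic functions.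

**Seidenberg's embedding theorem** (A. Seidenberg, *Abstract differential algebra and the analytic case*, Proc. AMS 9 (1958) 159–164; II, 23 (1969) 689–691). A differential field with $m$ commuting derivations that is finitely generated as a differential field over $\mathbb Q$ is differentially isomorphic to a differential field of meromorphic functions on a domain of $\mathbb C^m$ with derivations $\partial/\partial z_1,\dots,\partial/\partial z_m$.

For example, if $f$ is the Taylor series $\sum n!\,x^n$ of a smooth function, the differential field $\mathbb Q\langle f\rangle\subset\operatorname{Frac}\mathbb C[[x]]$ is isomorphic to one consisting of meromorphic functions, although $f$ itself does not converge; the isomorphism need not preserve values at a point.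

**Theorem A′.** If $g$ is a nondegenerate holomorphic metric on a ball $M\subset\mathbb C^2$ with $K\not\equiv\mathrm{const}$, then $\dim\mathcal J_n(M)\le([\frac n2]+1)^2$, where $\mathcal J_n(M)$ is the space of holomorphic first integrals that are homogeneous polynomials of degree $n$ in $p$.

**Theorem A′ implies the inequality of Theorem A.** Let $F_1,\dots,F_h$ be a basis of $\mathcal J_n(g)$, and choose $x_0\in U$ with $dK(x_0)\ne0$ and coordinates near $x_0$. Let $k_0\subset\operatorname{Frac}\mathbb C[[x^1,x^2]]$ be the differential field generated over $\mathbb Q$ by the Taylor series at $x_0$ of the $g_{ij}$ and of all coefficients of the $F_a$. Apply Seidenberg's theorem. The images of the generators are meromorphic, and the image of $\det g\ne0$ is not identically zero, so on a small ball $M\subset\mathbb C^2$ we get a nondegenerate holomorphic metric $g'$ and polynomials $F_a'$. Since $\{H,F_a\}=0$ is a differential-algebraic relation over $\mathbb Q$, $F'_a\in\mathcal J_n(g')$. The curvature $K'$ is non-constant, because some $\partial_iK$ is a nonzero element of $k_0$. It remains to see that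 the $F'_a$ are independent. For $n\ge1$, by Lemma 3 the $n$-jets of the $F_a$ at $x_0$ are linearly independent. So some $h\times h$ minor of the matrix of derivatives of the coefficients of the $F_a$ is a nonzero power series, and the corresponding minor for the $F'_a$ is nonzero. A relation $\sum c_aF'_a=0$ with constant $c_a$ would make that minor vanish. So $h\le\dim\mathcal J_n(g')$. (For $n=0$ we already know $d_0=1$.) $\square$

From now on everything is holomorphic. $M$ is a ball that may be replaced by smaller balls ("shrinking"); $K$ stays non-constant, and restriction of integrals is injective. So it suffices to bound $\dim V$, $V=\mathcal J_n(M)$, after restricting $V$ to smaller balls. All statements below hold for the current ball. Theorem A′ holds for $n=0,1$ by Section 2. **Let $n\ge2$ and $k=[\frac n2]\ge1$.**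

## 5. The space of directions and its invariant divisors

Let $N=T^*M\setminus0=M\times(\mathbb C^2\setminus0)$ and $Z=N/\mathbb C^*=M\times\mathbb P^1\xrightarrow{\pi}M$, with fibres $\ell_x$.

**Line bundles on $Z$.** *The aim is to know every divisor on $Z$ by one integer.* Since $R^q\pi_*\mathcal O_Z=0$ for $q>0$, $\pi_*\mathcal O_Z=\mathcal O_M$ and $M$ is Stein, $H^q(Z,\mathcal O_Z)=0$ for $q\ge1$. The exponential sequence gives $\operatorname{Pic}Z=H^2(Z,\mathbb Z)=\mathbb Z$, generated by $\mathcal O_Z(1)$. The space $H^0(Z,\mathcal O_Z(a))$ consists of the polynomials in $p$, homogeneous of degree $a$, with coefficients in $\mathcal O(M)$; it is $0$ for $a<0$. Meromorphic functions on $N$ that are homogeneous of degree $a$ in $p$ are the meromorphic sections of $\mathcal O_Z(a)$. If $\mathcal O_Z(G)=\mathcal O_Z(a)$, put $G\cdot\ell=a$, the *degree* of the divisor $G$. An effective divisor of degree $a$ is the divisor of a polynomial of degree $a$ in $p$, so its degree is $\ge0$. For example, $\{p_1=0\}$ has degree $1$, and $\{x^1=0\}$ has degree $0$.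

**The geodesic foliation.** $H$ is quadratic in $p$, so $[E,X_H]=X_H$, where $E$ is the Euler field in $p$. The fields $X_H,E$ are independent on $N$, because $X_H$ projects to $v=g^{-1}p\ne0$. So $X_H$ projects to a line field $W$ on $Z$. Its leaves are the unparametrised geodesics, including null ones, and at $(x,[p])$ it projects onto the line of $v$ in $T_xM$. A hypersurface of $Z$ is *invariant* if it is tangent to $W$, and a divisor is invariant if all its components are.

**Lemma 4.** An irreducible invariant hypersurface $G$ satisfies $\pi(G)=M$ and $G\cdot\ell\ge1$. Hence an effective invariant divisor of degree $0$ is $0$.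

*Proof.* $\pi$ is proper, so $\pi(G)$ is analytic and irreducible. If $\pi(G)\ne M$, then, as $\dim G=2$, $G=\pi^{-1}(c)$ for a curve $c$. At a smooth point $x\in c$ all vectors $v(p)$, $[p]\in\ell_x$, would be tangent to $c$; but they fill $T_xM$. If $G\cdot\ell=0$, then $G$ is the divisor of a polynomial of degree $0$, a function on $M$, so $\pi(G)\ne M$. $\square$

**Homogeneous first integrals.** Let $\mathcal I_a$ be the set of nonzero meromorphic functions $F$ on $N$, homogeneous of degree $a$ in $p$, with $X_HF=0$. For $F\in\mathcal I_a$, $\operatorname{div}F$ is an invariant divisor of degree $a$: near a general point of a component $\{f=0\}$ we have $F=f^ru$ with $u$ a unit, $r\ne0$, and $X_HF=0$ gives $ru\,X_Hf=-f\,X_Hu$, so $f\mid X_Hf$. If $\operatorname{div}F\ge0$, then $F$ is a polynomial in $p$, i.e. $F\in\mathcal J_a$. Let $\mathfrak F=\mathcal I_0\cup\{0\}$; this is the field of meromorphic functions on $Z$ constant on leaves. For $g_0$, $u_2/H\in\mathcal I_0$ and $p_y\in\mathcal I_1$.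

**Lemma 5 (roots).** If $F\in\mathcal I_{ab}$, $b\ge1$, and $\operatorname{div}F=b\Delta$, then $F=Y^b$ with $Y\in\mathcal I_a$, $\operatorname{div}Y=\Delta$.

*Proof.* $\Delta$ has degree $a$, so $\Delta=\operatorname{div}y$ for a meromorphic section $y$ of $\mathcal O_Z(a)$. Then $F/y^b$ is a nowhere zero holomorphic function on $Z$, hence one on the ball $M$, and has a $b$-th root $u$. Put $Y=uy$; $0=X_H(Y^b)=bY^{b-1}X_HY$ gives $X_HY=0$. $\square$

**The null divisor.** $\operatorname{div}H=D_1+D_2$, where $D_1,D_2$ are the two disjoint sections of $Z\to M$ given by the null directions. They are globally defined since $M$ is simply connected, irreducible, invariant, and of degree $1$.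

## 6. The field of first integrals has transcendence degree at most two

**Lemma 6.** Let $P\ge0$ be a divisor on $Z$ of degree $a$. Then $\mathcal L(P)=\{\zeta\in\mathfrak F\setminus0:\operatorname{div}\zeta+P\ge0\}\cup\{0\}$ has dimension $\le\frac{(a+1)(a+2)}2$. Consequently $\operatorname{trdeg}_{\mathbb C}\mathfrak F\le2$.

*Proof.* $P=\operatorname{div}b$ with $b$ a polynomial of degree $a$ in $p$. Choose coordinates centred at a point where $b(0,\cdot)\not\equiv0$. For $0\ne\zeta\in\mathcal L(P)$, $A=\zeta b$ is a polynomial of degree $a$ in $p$. Write $A=A_\kappa(x,p)+O(|x|^{\kappa+1})$ with $A_\kappa\ne0$ homogeneous of degree $\kappa$ in $x$. From $X_H(A/b)=0$ we get $b\,X_HA=A\,X_Hb$. The right side has order $\ge\kappa$ in $x$. The terms of order $\kappa-1$ on the left are $b(0,p)\,v_0\cdot\partial_xA_\kappa$, $v_0=g^{-1}(0)p$, so $v_0\cdot\partial_xA_\kappa=0$. By Lemma 2, $A_\kappa=c(p)(x\wedge v_0)^\kappa$ with $\deg c=a-\kappa$. So $\kappa\le a$, and the leading terms of a given order $\kappa$ span at most $a-\kappa+1$ dimensions. Hence $\dim\mathcal L(P)\le\sum_{\kappa=0}^a(a-\kappa+1)$.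

Let $\zeta_1,\zeta_2,\zeta_3\in\mathfrak F$ and let $P$ bound their poles. The $\binom{l+3}3$ monomials of degree $\le l$ in them lie in $\mathcal L(lP)$, of dimension $O(l^2)$. For large $l$ they are linearly dependent, so the $\zeta_i$ are algebraically dependent. $\square$

Next, abstract fields of first integrals have to be turned into actual holomorphic maps.

**Lemma 7 (realisation and lifting).** Let $X$ be a smooth projective surface and $j:\mathbb C(X)\to\mathfrak F$ a $\mathbb C$-embedding. After shrinking $M$ there is a holomorphic map $\varphi:Z\to X$ with Zariski dense image, $d\varphi(W)=0$, and $\varphi^*r=j(r)$ for $r\in\mathbb C(X)$. If $\rho:X\to X'$ is a dominant morphism to a projective variety and $\Phi:Z\to X'$ is holomorphic with Zariski dense image and $\Phi^*r=j(\rho^*r)$ for $r\in\mathbb C(X')$, then $\rho\varphi=\Phi$.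

*Proof.* Let $X\subset\mathbb P^r$, $X\not\subset\{y_0=0\}$, and $f_i=j(y_i/y_0)$. Clearing denominators and common factors locally, the map $(1:f_1:\dots:f_r)$ is holomorphic off an analytic set of codimension $\ge2$ in $Z$. That set has dimension $\le1$, so its image in $M$ is a proper analytic subset ($\pi$ is proper). Shrink $M$ to a ball avoiding it. The image of the resulting $\varphi$ lies in $X$, because $j$ preserves polynomial relations. It is Zariski dense: a homogeneous polynomial not vanishing on $X$ but vanishing on the image would give a nonzero rational function with $j$-image $0$. $d\varphi(W)=0$, because the $f_i$ are constant on leaves. Clearly $\varphi^*r=j(r)$, since $\mathbb C(X)$ is generated by the $y_i/y_0$. Finally, $\rho\varphi$ and $\Phi$ agree on a dense open set, since all rational functions on $X'$ have equal pullbacks, hence everywhere. $\square$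

**The form $\Theta$.** *It compares 2-forms on a target surface with homogeneous first integrals.* Let $\omega$ be the symplectic form and $\Theta=i_{X_H}i_E(\omega^2/2)$ on $N$. It is nowhere zero and generates the 2-forms annihilated by $X_H$ and $E$, since such forms have rank one on a 4-dimensional space. For the scaling $\delta_\lambda:p\mapsto\lambda p$ we have $\delta_\lambda^*\omega=\lambda\omega$, $\delta_\lambda^*E=E$, and $\delta_\lambda^*X_H=\lambda X_H$ (from $[E,X_H]=X_H$), so $\delta_\lambda^*\Theta=\lambda^3\Theta$. Moreover, as $L_{X_H}\omega=0$ and $[X_H,E]=-X_H$,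
$$L_{X_H}\Theta=i_{X_H}i_{[X_H,E]}(\omega^2/2)=-i_{X_H}i_{X_H}(\omega^2/2)=0.$$

## 7. Models: surfaces of geodesics

**Definition.** A *model* $(X,\varphi)$ over a ball $M$ is a smooth projective surface $X$ and a holomorphic map $\varphi:Z\to X$ with $d\varphi(W)=0$, Zariski dense image, and $\varphi|_{\ell_x}$ non-constant for every $x$.

Shrinking $M$ preserves these properties: if $\varphi$ maps an open subset of $Z$ into a curve, it maps all of the connected manifold $Z$ into it. Put $\Gamma_x=\varphi(\ell_x)$, an irreducible rational curve, $e_x=\deg(\ell_x\to\Gamma_x)$, and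
$$\beta=\varphi_*[\ell_x]=e_x[\Gamma_x]\in H_2(X,\mathbb Z),$$
which is independent of $x$, because all $\ell_x$ are homologous. For a divisor $G$ on $X$, $\varphi^*G\cdot\ell=G\cdot\beta$. For an irreducible curve $E\subset X$, $\varphi^*E$ is effective and invariant, since its local equations are constant on leaves. Via $\varphi^*$ we have $\mathbb C(X)\subset\mathfrak F$.

**Examples.** Section 1 gives the model $Q$ for $g_0$, with $e_x=1$, $\beta^2=2$, and the model $\mathbb P^2$ for the flat metric, with $e_x=1$, $\beta^2=1$. The number $e_x$ may jump: for the flat metric take $\varphi=(p_x^2:p_y^2:\mu^2):Z\to\mathbb P^2$, $\mu=xp_y-yp_x$. If $xy\ne0$, $\mu^2$ separates $(p_x:p_y)$ from $(p_x:-p_y)$ generically, so $e=1$, and $\Gamma$ is a conic. If $y=0$, $\varphi=(p_x^2:p_y^2:x^2p_y^2)$ maps $\ell$ with $e=2$ onto a line. In both cases $\beta$ is twice the class of a line.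

We now collect what every model satisfies.

**(a) Rank.** $\varphi$ has rank $2$ on a dense open set. Otherwise its $2\times2$ minors vanish identically. Near a point of $\ell_x$ where $d(\varphi|_{\ell_x})\ne0$, $\varphi$ would have constant rank $1$, so the image of a neighbourhood lies in $\Gamma_x$. Then $\varphi(Z)\subset\Gamma_x$, a contradiction.

**(b) Positivity.** *The purpose is to show $\Gamma_x^2\ge1$, which makes the counting by restriction work.* The divisor $\varphi^*\Gamma_x$ is given by a nonzero polynomial in $p$, so $\{y:\varphi(\ell_y)\subset\Gamma_x\}$, where all its coefficients vanish, is a proper analytic subset of $M$. Geodesics through $x$ fill a neighbourhood of $x$, because the exponential map at $x$ is a local biholomorphism. So there is $y$ on a geodesic segment from $x$ with $\Gamma_y\neq\Gamma_x$. The lifted segment is a connected piece of a leaf meeting $\ell_x$ and $\ell_y$, so its image under $\varphi$ is a point of $\Gamma_x\cap\Gamma_y$. Thus $\beta^2=e_xe_y\,\Gamma_x\cdot\Gamma_y>0$, and $\Gamma_x^2=\beta^2/e_x^2>0$ for this $x$, which was arbitrary. Consequences: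

* All $\Gamma_x$ are nef, and $\Gamma_x\cap\Gamma_y\neq\emptyset$ for all $x,y$, as $\Gamma_x\cdot\Gamma_y=\beta^2/(e_xe_y)>0$.
* Call an irreducible curve $E$ with $E\cdot\beta=0$ *$\beta$-trivial*. It differs from all $\Gamma_y$ and is disjoint from them, so $E\cap\varphi(Z)=\emptyset$ and $\varphi^*E=0$.
* If $E\cdot\beta>0$, then $\varphi^*E\ne0$, having positive degree.

**(c) Ramification.** *The purpose is to produce a first integral of degree $-3$ from every 2-form on $X$.* Let $\mathcal K\subset\Omega^2_Z$ be the line subbundle of forms annihilated by $W$. Let $R\ge0$ be the zero divisor of $\varphi^*:\varphi^*K_X\to\mathcal K$, which is not identically zero by (a). Locally $Z=T\times\text{disc}$ with leaves $\{t\}\times\text{disc}$ and $\varphi=\varphi_T\circ\mathrm{pr}_T$, so $R=\mathrm{pr}_T^*\operatorname{div}(\operatorname{Jac}\varphi_T)$ is invariant. By Lemma 4, $R=0$ if $R\cdot\ell=0$.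

For a rational 2-form $\eta\ne0$ on $X$, its pullback to $N$ is annihilated by $X_H$ and $E$, so $\varphi^*\eta=f_\eta\Theta$. The pullback of $\mathcal K$ to $N$ is generated by $\Theta$, so $\operatorname{div}f_\eta=\varphi^*\operatorname{div}\eta+R$. The form $\varphi^*\eta$ is scaling invariant and $\Theta$ scales by $\lambda^3$, so $f_\eta$ is homogeneous of degree $-3$. Finally $L_{X_H}(\varphi^*\eta)=0$, because $\varphi^*\eta$ is closed and killed by $i_{X_H}$; with $L_{X_H}\Theta=0$ this gives $X_Hf_\eta=0$. Altogether
$$f_\eta\in\mathcal I_{-3},\qquad \operatorname{div}f_\eta=\varphi^*\operatorname{div}\eta+R,\qquad K_X\cdot\beta=-3-R\cdot\ell\le-3. \tag{3}$$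

**(d) Genus.** Let all $e_x=1$, $m=\beta^2=\Gamma_x^2$, $\Gamma=\Gamma_x$. Adjunction and (3) give $2p_a(\Gamma)-2=m-3-R\cdot\ell$. Since $p_a\ge0$ and $R\cdot\ell\ge0$:

* $m=1$: $p_a=0$, $R\cdot\ell=0$.
* $m=2$: $R\cdot\ell\le1$ and $R\cdot\ell$ is odd, so $R\cdot\ell=1$, $p_a=0$.
* $m=3$: either $p_a=0$, $R\cdot\ell=2$, or $p_a=1$, $R\cdot\ell=0$.

If $p_a=0$, then $\Gamma\cong\mathbb P^1$.

**(e) Irregularity.** $h^1(\mathcal O_X)=0$. The Albanese map contracts every rational curve $\Gamma_x$. All $\Gamma_x$ meet each other and their union is Zariski dense, so the Albanese map is constant. Its image generates the Albanese variety, whose dimension is $h^1(\mathcal O_X)$.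

**Lemma 8 (counting by restriction).** If $\Gamma$ is an integral curve on a smooth projective surface $X$, $\Gamma^2=m\ge1$, and $D$ is a line bundle with $D\cdot\Gamma=\delta$, then $h^0(D)\le h^0(\Gamma,D|_\Gamma)+h^0(D-\Gamma)$ and $h^0(D)\le S_m(\delta)$.

*Proof.* The first inequality is the sequence $0\to D-\Gamma\to D\to D|_\Gamma\to0$. A line bundle of degree $d$ on an integral curve has no section for $d<0$, and $h^0\le d+1$ for $d\ge0$: impose vanishing at smooth points one at a time, each lowering $h^0$ by at most one, until the degree is $-1$. As $\Gamma$ is nef, $h^0(D-j\Gamma)=0$ if $\delta-jm<0$. Iterating the first inequality gives $h^0(D)\le\sum_{j}(\delta-jm+1)_+$. $\square$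

## 8. Non-constant curvature excludes self-intersection one

For the flat metric a model with $\beta^2=1$ exists. Here is the place where the curvature enters.

**Lemma 9.** No model has all $e_x=1$ and $\beta^2=1$.

*Proof.* Fix $x$ and put $\Gamma=\Gamma_x$. By (d), (e): $\Gamma\cong\mathbb P^1$, $\Gamma^2=1$, $R\cdot\ell=0$, $h^1(\mathcal O_X)=0$. From $0\to\mathcal O_X\to\mathcal O_X(\Gamma)\to\mathcal O_{\mathbb P^1}(1)\to0$ the restriction $H^0(\mathcal O_X(\Gamma))\to H^0(\mathcal O_{\mathbb P^1}(1))$ is onto, and $h^0(\mathcal O_X(\Gamma))=1+2=3$. A base point of $|\Gamma|$ would lie on $\Gamma$ and be a base point of $\mathcal O_{\mathbb P^1}(1)$, so $|\Gamma|$ is base point free. It gives $\psi:X\to\mathbb P^2$ with $\psi^*\mathcal O(1)=\mathcal O_X(\Gamma)$. Since $\Gamma^2=1\ne0$ the image is not a curve, and $\deg\psi=\Gamma^2=1$: $\psi$ is birational. Curves contracted by $\psi$ satisfy $E\cdot\Gamma=0$, so they are $\beta$-trivial.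

For a line $\lambda\subset\mathbb P^2$ let $\eta=\psi^*\eta_0$ with $\operatorname{div}\eta_0=-3\lambda$. A birational morphism of smooth surfaces is a composition of point blow-ups, so $\operatorname{div}\eta=-3\psi^*\lambda+(\text{curves contracted by }\psi)$, and the contracted curves pull back to $0$ on $Z$. As $R\cdot\ell=0$, $R=0$. By (3), $1/f_\eta\in\mathcal I_3$ has divisor $3\varphi^*\psi^*\lambda$. By Lemma 5, $1/f_\eta=Y_\lambda^3$ with $Y_\lambda\in\mathcal I_1$ and $\operatorname{div}Y_\lambda=\varphi^*\psi^*\lambda\ge0$, so $Y_\lambda\in\mathcal J_1$. Choose $z_0,z_1\in Z$ with distinct images in $\mathbb P^2$, and lines $\lambda_0,\lambda_1$ with $\lambda_i$ containing the image of $z_i$ but not that of $z_{1-i}$. Then $Y_{\lambda_0},Y_{\lambda_1}$ have different divisors, so they are linearly independent. This contradicts Lemma 1. $\square$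

Next, for $m=2,3$ every first integral of degree $0$ comes from the model. This is what lets us write divisors of first integrals as pullbacks.

**Lemma 10.** If a model has all $e_x=1$ and $m=\beta^2\in\{2,3\}$, then $\mathfrak F=\varphi^*\mathbb C(X)$.

*Proof.* Let $\zeta\in\mathfrak F$. By Lemma 6, $\zeta$ is algebraic over $\varphi^*\mathbb C(X)$, of degree $d$ say. Let $\varpi:\tilde X\to X$ be a resolution of the normalisation of $X$ in $\varphi^*\mathbb C(X)(\zeta)$; it is generically finite of degree $d$. Apply Lemma 7 to $\mathbb C(\tilde X)=\varphi^*\mathbb C(X)(\zeta)\subset\mathfrak F$, $\rho=\varpi$, $\Phi=\varphi$. After shrinking we get $\tilde\varphi:Z\to\tilde X$ with $\varpi\tilde\varphi=\varphi$. It is a model, since $\varphi|_{\ell_x}$ is non-constant. As $\varphi|_{\ell_x}$ is birational onto $\Gamma_x$ and factors through $\tilde\Gamma_x=\tilde\varphi(\ell_x)$, also $\tilde e_x=1$ and $\varpi_*\tilde\Gamma_x=\Gamma_x$. By the projection formula, $\varpi^*\Gamma_x\cdot\tilde\Gamma_x=\Gamma_x^2=m$, and $(\varpi^*\Gamma_x)^2=dm>0$. The Hodge index theorem gives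
$$m^2=(\varpi^*\Gamma_x\cdot\tilde\Gamma_x)^2\ge(\varpi^*\Gamma_x)^2\,\tilde\Gamma_x^2=dm\,\tilde\Gamma_x^2 .$$
If $d\ge2$, then by (b) $1\le\tilde\Gamma_x^2\le\frac md\le\frac32$, so $\tilde\Gamma_x^2=1$, contradicting Lemma 9. So $d=1$. $\square$

## 9. Minimal models and multiplicities of pulled back curves

**Definition.** A model with all $e_x=1$ is *minimal* if no point $q\in X$ lies on $\Gamma_x$ for all $x$ in a nonempty open subset of $M$.

Minimality is preserved by shrinking. The model $Q$ for $g_0$ is minimal: a point on the planes (1) for all $(x,y)$ in an open set has $u_0=0$ and then $u_3=u_2=u_1=0$. A non-minimal example for the flat metric, on a ball with $xy\ne0$, is $\varphi=\big((p_x:\mu),(p_y:\mu)\big):Z\to\mathbb P^1\times\mathbb P^1$. Here $e_x=1$, $\beta=(1,1)$, $\beta^2=2$, and where $\mu=0$ (at $p_x:p_y=x:y$) the value is $\big((1:0),(1:0)\big)$, a point on all $\Gamma_x$. Blowing it up lowers $\beta^2$ to $1$.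

**Existence.** Start with a model with all $e_x=1$. If a point $q$ as in the definition exists, shrink to a ball in that open subset, and let $\sigma:\hat X\to X$ be the blow-up of $q$. As $\mathbb C(\hat X)=\mathbb C(X)\subset\mathfrak F$, Lemma 7 gives, after shrinking, $\hat\varphi$ with $\sigma\hat\varphi=\varphi$. It is a model with $\hat e_x=1$. The irreducible curve $\hat\Gamma_x=\hat\varphi(\ell_x)$ maps onto $\Gamma_x$, so it is the strict transform, and $\hat\beta^2=\beta^2-(\operatorname{mult}_q\Gamma_x)^2<\beta^2$. Since $\beta^2\ge1$ always, finitely many steps lead to a minimal model. By Lemma 9 it has $m=\beta^2\ge2$.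

What minimality buys is a link between multiplicities of pullbacks and the ramification $R$.

**Lemma 11.** In a minimal model let $G\subset Z$ be an irreducible invariant hypersurface. Then $\varphi(G)$ is not a point, and $G$ is a component of $\varphi^*E$ for at most one irreducible curve $E\subset X$. If $G$ has multiplicity $e\ge1$ in $\varphi^*E$, then $\operatorname{ord}_GR=e-1$.

*Proof.* By Lemma 4, $\pi(G)=M$. So $\varphi(G)=q$ would give $q\in\Gamma_x$ for all $x$. If $\varphi(G)\subset E\cap E'$ with $E\ne E'$, then $\varphi(G)$, being connected in a finite set, would be a point. Now look near a general point of $G$. There $G=\{w=0\}$ is smooth and is the only component of $\varphi^*E$. Since $\varphi|_G$ is non-constant, $\varphi$ maps the point to a smooth point of $E=\{v=0\}$, with local coordinates $(u,v)$ on $X$, and $d(u\circ\varphi|_G)\ne0$. After absorbing a unit into $w$, $v\circ\varphi=w^e$. Then $\varphi^*(du\wedge dv)=e\,w^{e-1}\,d(u\circ\varphi)\wedge dw$ with $d(u\circ\varphi)\wedge dw\ne0$, so it vanishes to order exactly $e-1$ along $G$. $\square$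

Write $\varphi^*\mathrm{Div}$ for the group of divisors $\varphi^*G$, $G$ a divisor on $X$. Since a component $G$ belongs to only one $\varphi^*E$, in a minimal model:
$$\text{if }\sum_E\mu_E\,\varphi^*E=\Delta,\text{ then }e\,\mu_E=\operatorname{ord}_G\Delta\text{ for every component }G\text{ of }\varphi^*E,\text{ of multiplicity }e. \tag{4}$$

**Lemma 12.** Let $(X,\varphi)$ be a minimal model with $m=2$. Then there are an effective divisor $\mathfrak e$ and an irreducible curve $B$ on $X$ with $\varphi^*\mathfrak e=\operatorname{div}H$, $\varphi^*B=2R$. For every rational 2-form $\eta\neq0$, $3\mathfrak e+B+2\operatorname{div}\eta$ is a principal divisor up to $\beta$-trivial curves. Moreover $R\notin\varphi^*\mathrm{Div}$.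

For $g_0$ one sees this on $Q$: take $B=\{u_0=0\}$, with $\varphi^*B=2\operatorname{div}p_y$, and $\mathfrak e=\{u_1=0\}$, a pair of lines. By Lemma 11 $\operatorname{div}p_y$ is a component of $R$, and $R\cdot\ell=1$, so $R=\operatorname{div}p_y$.

*Proof.* By (d), $R\cdot\ell=1$. Components of $R$ are invariant, of degree $\ge1$, so $R$ is irreducible with multiplicity one. The function $H^3f_\eta^2$ has degree $6-6=0$, so it lies in $\mathcal I_0$, and by Lemma 10 it equals $\varphi^*\theta$ with $\theta\in\mathbb C(X)$. Taking divisors and using (3),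
$$3(D_1+D_2)+2R=\varphi^*\mathfrak c,\qquad \mathfrak c=\operatorname{div}\theta-2\operatorname{div}\eta=\sum\mu_EE .$$
By Lemma 11 a component $G$ of any $\varphi^*E$ has multiplicity $\operatorname{ord}_GR+1$, that is, $2$ if $G=R$ and $1$ otherwise.

Since $R$ has nonzero coefficient on the left, it is a component of $\varphi^*B$ for some $B$ with $\mu_B\ne0$. If $R=D_j$, then (4) gives $2\mu_B=3+2=5$, impossible. So $R\ne D_1,D_2$ and $2\mu_B=2$, $\mu_B=1$. Another component of $\varphi^*B$ would have multiplicity $1$ and hence coefficient $1$ on the left. But the coefficients there at hypersurfaces other than $R$ are $3$ (for $D_j$) and $0$. So $\varphi^*B=2R$. Any other $E$ with $\mu_E\ne0$ that is not $\beta$-trivial has $\varphi^*E\neq0$ with all components among the $D_j$, with multiplicity $1$, so $\mu_E=3$. Let $\mathfrak e$ be the sum of these $E$. Then $3\varphi^*\mathfrak e+2R=3(D_1+D_2)+2R$, so $\varphi^*\mathfrak e=D_1+D_2$, and $\mathfrak c=3\mathfrak e+B$ up to $\beta$-trivial curves. Hence $3\mathfrak e+B+2\operatorname{div}\eta$ is $\operatorname{div}\theta$ up to $\beta$-trivial curves.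 The divisors of two rational 2-forms differ by a principal divisor, so this holds, with the same $\mathfrak e,B$, for every $\eta$. Finally, if $R=\varphi^*\mathfrak r$, then by (4) the coefficient $\mu$ of $B$ in $\mathfrak r$ satisfies $2\mu=1$, impossible. $\square$

## 10. The model attached to $\mathcal J_n$

Let $V=\mathcal J_n(M)$ and $h=\dim V\ge1$. *We now build a map from $V$ and read off $h$ as a number of sections.*

**Step 1: remove the fixed part.** Let $\operatorname{div}\tau$, $\tau\in H^0(\mathcal O_Z(t))$, be the fixed divisor of $V\subset H^0(\mathcal O_Z(n))$. It is an infimum of effective invariant divisors, so it is invariant; by Lemma 4, $\operatorname{div}\tau=0$ if $t=0$. Put $\nu=n-t\ge0$. The base locus of $\tau^{-1}V\subset H^0(\mathcal O_Z(\nu))$ has codimension $\ge2$, so its image in $M$ is a proper analytic subset. After shrinking it is empty, and $\tau^{-1}V$ defines a holomorphic map $\Phi:Z\to\mathbb P(V^*)$ with $\Phi^*\mathcal O(1)=\mathcal O_Z(\nu)$. It is constant on leaves, because quotients of elements of $V$ are.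

**Step 2: the image has dimension at most two.** Let $X'$ be the Zariski closure of $\Phi(Z)$, an irreducible variety. It spans $\mathbb P(V^*)$, since a hyperplane containing it is an $F\in V$ with $F/\tau=0$. As $\mathbb C(X')\subset\mathfrak F$, $\dim X'\le2$ by Lemma 6.

**Step 3: fibres are not contracted.** The map $\Phi|_{\ell_x}$ is defined by $\mathcal O_{\mathbb P^1}(\nu)$ without base points, so it is non-constant for every $x$ if $\nu\ge1$, and constant for every $x$ if $\nu=0$. In the latter case $\Phi=\Psi\circ\pi$ and $d\Psi(v)=0$ for all $v\in T_xM$, so $\Phi$ is constant. Hence, if $\dim X'\ge1$, then $\Phi|_{\ell_x}$ is non-constant for all $x$.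

**Case A: $\dim X'\le1$.** *Then $h\le n+1$.* If $\dim X'=0$, then $h=1$, because $X'$ spans. If $\dim X'=1$, then $\Phi(\ell_x)=X'$. If $F\in V$ and $F/\tau$ vanishes on $\ell_x$, the corresponding hyperplane contains $X'$, so $F=0$. Thus $V$ injects into $H^0(\ell_x,\mathcal O(\nu))$ and $h\le\nu+1\le n+1$.

**Step 4: $\dim X'=2$.** Let $X\to X'$ be a resolution and $D$ the pullback of $\mathcal O(1)$. By Lemma 7, after shrinking, $\Phi$ lifts to $\varphi:Z\to X$. By Step 3 this is a model. We have $\varphi^*D=\mathcal O_Z(\nu)$, $D\cdot\beta=\nu$, and an injection $V\to H^0(X,D)$, $F\mapsto s_F$ (pullback of the linear form $F$; injective because $X'$ spans), with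
$$\operatorname{div}F=\operatorname{div}\tau+\varphi^*\operatorname{div}s_F\qquad(F\ne0). \tag{5}$$

**Case B: some $e_x\ge2$.** Then $D\cdot\Gamma_x=\nu/e_x\le n/2$ is an integer, so $D\cdot\Gamma_x\le k$. By Lemma 8 and $\Gamma_x^2\ge1$, $h\le S_1(k)=\frac{(k+1)(k+2)}2$.

**Case C: all $e_x=1$.** Pass to a minimal model as in Section 9, replacing $D$ and the $s_F$ by their pullbacks. By the projection formula $D\cdot\beta=\nu$ persists, and so do the injection and (5). Now $m=\beta^2\ge2$, and Lemma 8 gives $h\le S_m(\nu)$, $\nu\le n$. Fix a rational 2-form $\eta\ne0$ on $X$ and write $\Gamma=\Gamma_x$ for some $x$.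

As noted in Section 2, this suffices for even $n$ but not for odd $n$. The odd cases use that $f_\eta$ has odd degree $-3$: combined with an integral $F$ of odd degree it produces an element of $\mathfrak F=\varphi^*\mathbb C(X)$, and this forces the ramification to be a pullback.

**(C1) If $m=2$ and $n=2k+1$ is odd, then $\nu\le2k$.** Suppose $\nu=n$. Then $t=0$, $\operatorname{div}\tau=0$, and $\operatorname{div}F\in\varphi^*\mathrm{Div}$ for $0\ne F\in V$ by (5). The function $f_\eta F^3H^{-3k}$ has degree $-3+3(2k+1)-6k=0$, so it lies in $\mathfrak F=\varphi^*\mathbb C(X)$ by Lemma 10. Its divisor is $\varphi^*\operatorname{div}\eta+R+3\operatorname{div}F-3k\operatorname{div}H$, and $\operatorname{div}H=\varphi^*\mathfrak e$. So $R\in\varphi^*\mathrm{Div}$, contradicting Lemma 12.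

**(C2) If $m=3$ and $n=3$, then $h\le4$.** Suppose $h\ge5$. As $S_3(2)=3$, we have $\nu=3$, so $\operatorname{div}\tau=0$. Here $(D-\Gamma)\cdot\Gamma=0$, so by Lemma 8 $h^0(D-\Gamma)\le S_3(0)=1$ and $h^0(\Gamma,D|_\Gamma)\ge4$, with $\deg D|_\Gamma=3$. If $p_a(\Gamma)=1$, Riemann–Roch on the integral Gorenstein curve $\Gamma$ gives $h^0(\Gamma,D|_\Gamma)=3$, since $3>2p_a-2$. So $p_a=0$ and $R\cdot\ell=2$ by (d). For $0\ne F\in V$, $f_\eta F$ has degree $0$, so it lies in $\mathfrak F=\varphi^*\mathbb C(X)$, hence $R\in\varphi^*\mathrm{Div}$ by (3), (5). Let $G$ be a component of $R$. It is a component of some $\varphi^*E$, of multiplicity $e$, and Lemma 11 and (4) give $e-1=\operatorname{ord}_GR=e\mu_E$ with $\mu_E\in\mathbb Z$. So $e\mid e-1$, $e=1$ and $\operatorname{ord}_GR=0$, a contradiction.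

**(C3) If $m=3$ and $n=5$, then $h\le8$** (used only for Theorem B). Suppose $h\ge9$. As $S_3(4)=5+2=7$, we have $\nu=5$ and $\operatorname{div}\tau=0$. Since $(D-\Gamma)\cdot\Gamma=2$, $h^0(\Gamma,D|_\Gamma)\ge9-S_3(2)=6$ with degree $5$. For $p_a=1$ it would be $5$. So $p_a=0$ and $R\cdot\ell=2$. For $0\ne F\in V$, $f_\eta^5F^3$ has degree $-15+15=0$ and lies in $\varphi^*\mathbb C(X)$, so $5R\in\varphi^*\mathrm{Div}$. A component $G$ of $R$ lies in some $\varphi^*E$ with multiplicity $e$, where $e-1=\operatorname{ord}_GR\in\{1,2\}$, because components have degree $\ge1$. By (4), $e\mid5(e-1)$, hence $e\mid5$, while $e\in\{2,3\}$: a contradiction.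

## 11. The arithmetic that proves Theorem A

*We check $h\le(k+1)^2$ in every case, $n\ge2$.*

* **Case A.** $h\le n+1$. For $n=2k$: $2k+1\le(k+1)^2$. For $n=2k+1$, $k\ge1$: $2k+2\le(k+1)^2$.
* **Case B.** $h\le\frac{(k+1)(k+2)}2\le(k+1)^2$.
* **Case C, $n=2k$.** $h\le S_m(\nu)\le S_2(2k)=(k+1)^2$.
* **Case C, $n=2k+1$, $m=2$.** By (C1), $h\le S_2(2k)=(k+1)^2$.
* **Case C, $n=2k+1$, $m\ge3$, $k\ge2$.** $h\le S_3(n)=\lfloor\frac{(2k+3)(k+2)}3\rfloor$. For $k=2$ this is $\lfloor\frac{28}3\rfloor=9=(k+1)^2$. For $k\ge3$, $\frac{(2k+3)(k+2)}3<(k+1)^2$, because this is equivalent to $k^2-k-3>0$.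
* **Case C, $n=3$, $m\ge3$.** For $m=3$, $h\le4$ by (C2). For $m\ge4$, $h\le S_4(3)=4$.

This proves Theorem A′. By Section 4, $d_n(g)\le([\frac n2]+1)^2$ for every smooth $g$ as in Theorem A, and by Fact (ii) equality holds for all $n$ if $d_2(g)=4$. Theorem A is proved, and the conjecture is true. $\blacksquare$

## 12. Self-intersection two produces four quadratic integrals

For Theorem B the point is that the largest counts come only from $m=2$, and that $m=2$ forces the picture of Section 1.

**Lemma 13.** Let $K\not\equiv\mathrm{const}$ in the holomorphic setting. If there is a minimal model with $m=2$ over a ball $M$, then $\dim\mathcal J_2(M)=4$.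

*Proof.* **Step 1: the surface is a quadric up to $\beta$-trivial curves.** By (d), (e), $\Gamma=\Gamma_x\cong\mathbb P^1$, $\Gamma^2=2$, $h^1(\mathcal O_X)=0$. As in Lemma 9, $h^0(\mathcal O_X(\Gamma))=1+3=4$ and $|\Gamma|$ is base point free. Since $\Gamma^2\neq0$, the image of $\psi:X\to\mathbb P^3$ is a surface $Q$, non-degenerate, with $\deg\psi\cdot\deg Q=2$ and $\deg Q\ge2$. Hence $\psi$ is birational onto an irreducible quadric $Q$ (smooth, or a cone over a smooth conic), which is normal. Let $\mathrm{Exc}$ be the union of the curves contracted by $\psi$, i.e. of those with $E\cdot\Gamma=0$, the $\beta$-trivial curves. By Zariski's main theorem the fibres of $\psi$ are connected, so a fibre meeting $\mathrm{Exc}$ lies in $\mathrm{Exc}$, and $X^\circ=X\setminus\mathrm{Exc}\to Q\setminus(\text{finite set})$ is an isomorphism. As $X^\circ$ is smooth, the vertex of a cone lies in that finite set. So $\operatorname{Pic}X^\circ=\mathrm{Cl}(Q)$, with $\Gamma\mapsto$ the hyperplane class $\mathsf h$ and $K_X\mapsto-2\mathsf h$ by adjunction. By (b), $\varphi(Z)\subset X^\circ$.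

**Step 2: the class of $\mathfrak e$ is $\mathsf h$.** By Lemma 12, $3[\mathfrak e]+[B]=4\mathsf h$ in $\mathrm{Cl}(Q)$. Also $\mathfrak e\cdot\Gamma=\varphi^*\mathfrak e\cdot\ell=2$, so $[\mathfrak e]$ has degree $2$ with respect to $\mathsf h$. If $Q$ is smooth, $\mathrm{Cl}(Q)=\mathbb Z^2$, $\mathsf h=(1,1)$, $[\mathfrak e]=(c,d)$ with $c+d=2$, and $[B]=(4-3c,4-3d)$. Effective classes have non-negative entries, so $c,d\le1$ and $[\mathfrak e]=(1,1)=\mathsf h$. If $Q$ is a cone, $\mathrm{Cl}(Q)=\mathbb Zf$ with $f$ the class of a ruling line, of degree $1$, and $\mathsf h=2f$; so again $[\mathfrak e]=\mathsf h$.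

**Step 3: four integrals.** Fix $0\ne s_0\in H^0(X,\mathcal O(\Gamma))$ and, by Step 2, $\theta_0\in\mathbb C(X)$ with $\operatorname{div}\theta_0=\operatorname{div}s_0-\mathfrak e$ on $X^\circ$. Put $\theta_s=\theta_0s/s_0$ for $s\in H^0(X,\mathcal O(\Gamma))$. For $s\ne0$, $H\varphi^*\theta_s\in\mathcal I_2$ has divisor $\varphi^*\mathfrak e+\varphi^*(\operatorname{div}s-\mathfrak e)=\varphi^*\operatorname{div}s\ge0$; only $X^\circ$ matters, since $\varphi(Z)\subset X^\circ$. So it lies in $\mathcal J_2$. The map $s\mapsto H\varphi^*\theta_s$ is linear and injective on a 4-dimensional space, so $\dim\mathcal J_2\ge4$, and $\le4$ by Theorem A′. $\square$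

**Proposition 14 (holomorphic version).** Let $g$ be as in Theorem A′. If $n\ge2$ and $\dim\mathcal J_n(M)>\gamma_n$, then $\dim\mathcal J_2(M_1)=4$ for some ball $M_1\subset M$.

*Proof.* If Section 10 leads to Case C with $m=2$, the minimal model lives over some ball $M_1\subset M$ and Lemma 13 applies. So we only need $h\le\gamma_n$ in the other cases.

* **Case A.** $n+1\le S_3(n)$, since $n+1$ is the first term of the sum; and $n+1\le\gamma_n$ for $n=3,5$ ($4\le4$, $6\le8$).
* **Case B.** For $n=2k$, $\frac{(k+1)(k+2)}2\le\frac{(k+1)(2k+3)}3=\frac{(n+2)(n+3)}6$, and the left side is an integer, so it is $\le S_3(2k)=\gamma_{2k}$. For odd $n=2k+1\ge7$, $\gamma_n=S_3(2k+1)\ge S_3(2k)$. For $n=3,5$: $3\le\gamma_3$, $6\le\gamma_5$.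
* **Case C, $m\ge3$.** $h\le S_3(n)$, which is $\gamma_n$ for $n\ne3,5$. For $n=3$: $h\le4$ by (C2) if $m=3$, and $S_4(3)=4$. For $n=5$: $h\le8$ by (C3) if $m=3$, and $S_4(5)=6+2=8$. $\square$

## 13. Back to smooth metrics: proof of Theorem B

The difficulty is that Seidenberg's isomorphism transports integrals from $g$ to $g'$ but not back. The dimension of $\mathcal J_2$, however, can be expressed by ranks of matrices over the differential field, and these are preserved.

Let $g$ be smooth as in Theorem A with $d_n(g)>\gamma_n$. It suffices to show that every nonempty open $U_1\subset U$ contains a disc $\mathcal W$ with $d_2(g|_{\mathcal W})=4$. The points of all such discs then form an open dense set with the required property.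

**Step 1: the compatibility rows.** *Their rank measures $d_2$.* Choose an open coordinate disc $\mathcal W_0\subset U_1$ on which $dK\ne0$ and on which system (2) for degree $2$ is defined with a fixed left inverse, the chosen minor of the symbol being nowhere zero. Let $s\in\mathbb R^L$ be its unknown. Let $\mathcal R$ be the smallest set of row vectors of functions on $\mathcal W_0$ that contains the rows of $C$ and of $\partial_1A_2-\partial_2A_1-[A_1,A_2]$ and is closed under $\rho\mapsto\partial_i\rho+\rho A_i$. Every solution of (2) satisfies $\rho s=0$ for all $\rho\in\mathcal R$: for the curvature rows this is $\partial_1\partial_2s=\partial_2\partial_1s$, and $\rho s=0$ implies $(\partial_i\rho+\rho A_i)s=\partial_i(\rho s)=0$. Let $r$ be the maximum over $\mathcal W_0$ of the rank of $\mathcal R$ at a point. Pick $x_0\in\mathcal W_0$ where the rank is $r$, and a disc $\mathcal W\ni x_0$ in $\mathcal W_0$ on which some fixed $r$-minor of $\mathcal R$ is nowhere zero. On $\mathcal W$ the rank is $r$.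

**Step 2: $d_2(g|_{\mathcal W})=L-r$.** On $\mathcal W$ the common kernel $\mathcal N$ of $\mathcal R$ is a smooth bundle of rank $L-r$. It is stable under $\partial_i-A_i$: for a section $s$ of $\mathcal N$, $\rho(\partial_is-A_is)=\partial_i(\rho s)-(\partial_i\rho+\rho A_i)s=0$. The connection is flat on it, since the curvature rows lie in $\mathcal R$. The solutions of (2) on $\mathcal W$ are exactly the parallel sections of $\mathcal N$, because these satisfy $Cs=0$ and every solution lies in $\mathcal N$. The disc is simply connected, so the solution space has dimension $L-r$.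

**Step 3: the same number for $g'$.** By injectivity of restriction, $h:=d_n(g|_{\mathcal W})\ge d_n(g)>\gamma_n$. Form $k_0$ as in Section 4 for $g|_{\mathcal W}$, $x_0$ and a basis of $\mathcal J_n(g|_{\mathcal W})$. The Taylor series at $x_0$ of all entries of $\mathcal R$ lie in $k_0$: the entries are polynomials over $\mathbb Q$ in derivatives of the $g_{ij}$, divided by powers of $\det g$ and of the chosen minor of the symbol. All $(r+1)$-minors of $\mathcal R$ vanish on $\mathcal W$, and the chosen $r$-minor is a nonzero element of $k_0$. Take the metric $g'$ on $M$ of Section 4, and shrink $M$ so that $\det g'$, the image of the chosen minor of the symbol, and the image of the chosen $r$-minor have no zeros on $M$. Then the system (2) for $g'$ and the corresponding set $\mathcal R'$, which is the image of $\mathcal R$ because the isomorphism commutes with the derivations, are holomorphic on $M$. $\mathcal R'$ has rank exactly $r$ at every point of $M$. As in Step 2, $\dim\mathcal J_2(g',M_1)=L-r$ for every ball $M_1\subset M$, since balls are simply connected.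

**Step 4: conclusion.** By Section 4, $\dim\mathcal J_n(g',M)\ge h>\gamma_n$, and $K'$ is non-constant. Proposition 14 gives a ball $M_1\subset M$ with $\dim\mathcal J_2(g',M_1)=4$. Hence $L-r=4$, and by Step 2 $d_2(g|_{\mathcal W})=4$.

**Step 5: comparison of bounds.** We check $\gamma_n<([\frac n2]+1)^2$ for $n=2$ and $n\ge4$. For $n=2k$: $\gamma_n\le\frac{(k+1)(2k+3)}3<(k+1)^2$. For $n=5$: $8<9$. For $n=2k+1\ge7$ it was shown in Section 11. $\blacksquare$

**Remark (scope of Theorem B).** For $n=1$ there is no statement of this kind: any metric of non-constant curvature with a Killing field has $d_1=1$, the bound of Theorem A. For $n=3$ Theorem B gives no information, since $\gamma_3=4$ equals the bound of Theorem A. The conclusion $d_2=4$ in Theorem B is local, on an open dense set; $d_2(g)=4$ on all of $U$ is not claimed.
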